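\title{The Whittaker cotangent bundle as a Demazure envelope}

\begin{abstract}
Let $G$ be a connected reductive group over an algebraically closed field of characteristic zero, let $U$ be a maximal unipotent subgroup, and let $X$ be the affinization of $T^*(G/U)$ with the quasi-classical Gelfand--Graev action of the Weyl group $W$. The Demazure envelope of $X$ is obtained from $\mathcal O(X)$ by dividing the sign-isotypic functions by the product of the positive coroots. We prove that if $[G,G]$ is simply connected, then this envelope is the coordinate ring of the base change to $\mathfrak t^*$ of the Whittaker cotangent bundle $T^\psi(G/\overline U)$; equivalently, the distinguished component of the $W$-invariant Weil restriction of $X$ is $T^\psi(G/\overline U)$. This settles a problem from a paper of Gannon and Ginzburg. For arbitrary $G$ the same description holds exactly when no coroot is divisible by $2$ in the cocharacter lattice, that is, when $G$ has no direct factor $SO_{2n+1}$. The proof reduces the question to the fiber over the origin and then counts degrees in minuscule modules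 and in the module whose highest weight is the highest short root.
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be an algebraically closed field of characteristic zero and $G$ a connected reductive group over $k$. Fix a Borel subgroup $B$ and a maximal torus $T\subseteq B$, let $\overline B\supseteq T$ be the opposite Borel subgroup, and put $U=[B,B]$, $\overline U=[\overline B,\overline B]$. Lie algebras are denoted by the corresponding Fraktur letters. Let $R\subseteq\mathfrak t^*$ be the root system, $R_+$ the set of positive roots determined by $B$, and $W$ the Weyl group. Put $\mathfrak c=\mathfrak t^*/\!/W=\operatorname{Spec}\mathcal O(\mathfrak t^*)^W$, with quotient map $q:\mathfrak t^*\to\mathfrak c$; the Chevalley isomorphism identifies $\mathfrak g^*/\!/G$ with $\mathfrak c$. For a scheme $S$ over $\mathfrak c$ write $S_{\mathfrak t^*}=S\times_{\mathfrak c}\mathfrak t^*$, with $W$ acting on the second factor.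

\subsection{Descent from $\mathfrak t^*$ to $\mathfrak c$}\label{ss:descent}

Base change turns a scheme over $\mathfrak c$ into a $W$-scheme over $\mathfrak t^*$. To go back, let $X$ be an affine scheme over $\mathfrak t^*$ with a $W$-action for which $X\to\mathfrak t^*$ is equivariant. The Weil restriction $\operatorname{Res}_qX$ represents the functor $S\mapsto\operatorname{Hom}_{\mathfrak t^*}(S_{\mathfrak t^*},X)$ on schemes over $\mathfrak c$, and $W$ acts on it along the fibers over $\mathfrak c$. The \emph{invariant Weil restriction} $\operatorname{Res}^W(X)$ is the scheme of $W$-fixed points of $\operatorname{Res}_qX$. It represents the functor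
\[
S\longmapsto\operatorname{Hom}^W_{\mathfrak t^*}(S_{\mathfrak t^*},X)
\]
of $W$-equivariant morphisms over $\mathfrak t^*$. Thus $\operatorname{Res}^W(X)_{\mathfrak t^*}\to X$ is the best approximation of $X$ by a base change. If $X=Y_{\mathfrak t^*}$ is already one, with $Y$ affine, then $\operatorname{Res}^W(X)=Y$: an equivariant morphism $S_{\mathfrak t^*}\to Y_{\mathfrak t^*}$ over $\mathfrak t^*$ is an invariant morphism $S_{\mathfrak t^*}\to Y$ over $\mathfrak c$, and $\mathcal O(S_{\mathfrak t^*})^W=\mathcal O(S)$ for affine $S$. Over the complement of the root hyperplanes $q$ is a Galois cover with group $W$, every $X$ is a base change by Galois descent, and $\operatorname{Res}^W(X)$ is just $X/W$. All the content is on the hyperplanes.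

There is an algebraic counterpart. Assume that $\mathrm{Sym}(\mathfrak t)=\mathcal O(\mathfrak t^*)\to\mathcal O(X)$ is injective and that $\mathcal O(X)$ is torsion free over $\mathrm{Sym}(\mathfrak t)$. Let $\Delta=\prod_{\alpha\in R_+}\check\alpha\in\mathcal O(\mathfrak t^*)$ be the product of the positive coroots, let $\mathrm{Frac}(\mathfrak t)$ be the fraction field of $\mathcal O(\mathfrak t^*)$, and let $\mathcal O(X)^{\mathrm{sign}}$ be the sign-isotypic component of $\mathcal O(X)$. The \emph{Demazure envelope} $E(X)$ is the subalgebra of $\mathrm{Frac}(\mathfrak t)\otimes_{\mathcal O(\mathfrak t^*)}\mathcal O(X)$ generated by $\mathcal O(X)$ and the elements $\phi/\Delta$ with $\phi\in\mathcal O(X)^{\mathrm{sign}}$. It is stable under the diagonal action of $W$, and $E(X)^W$ is an $\mathcal O(\mathfrak c)$-algebra. Since $\mathcal O(X)^{\mathrm{sign}}$ is the image of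
\[
J=\sum_{w\in W}\operatorname{sgn}(w)\,w ,
\]
the new generators are the elements $J(\phi)/\Delta$, $\phi\in\mathcal O(X)$; in rank one this is the divided difference $(\phi-s_\alpha\phi)/\check\alpha$. The definition imitates a property of base changes: one has $\mathcal O(\mathfrak t^*)^{\mathrm{sign}}=\Delta\,\mathcal O(\mathfrak c)$, so on $Y_{\mathfrak t^*}$ every sign-isotypic function is $\Delta$ times a function on $Y$, and $E(Y_{\mathfrak t^*})=\mathcal O(Y_{\mathfrak t^*})$. The following result is known, and we quote it without proof.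

\begin{proposition}\label{prop:known}
Suppose in addition that $X$ is integral. Then $\operatorname{Spec}E(X)\cong(\operatorname{Spec}E(X)^W)_{\mathfrak t^*}$ equivariantly for $W$, and the morphism $\operatorname{Spec}E(X)^W\to\operatorname{Res}^W(X)$ over $\mathfrak c$ that corresponds to $\operatorname{Spec}E(X)\to X$ identifies $\operatorname{Spec}E(X)^W$ with an irreducible component of $\operatorname{Res}^W(X)$.
\end{proposition}

This component is denoted by $\operatorname{Res}^W_\circ(X)$, so that $\mathcal O(\operatorname{Res}^W_\circ(X))\cong E(X)^W$.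

\subsection{The problem}\label{ss:problem}

From now on
\[
X=\overline{T^*(G/U)}=\operatorname{Spec}\mathcal O(T^*(G/U))
\]
is the affinization of the cotangent bundle of the base affine space $G/U$. The torus $T$ normalizes $U$, so it acts on $G/U$ from the right, and the moment map $T^*(G/U)\to\mathfrak t^*$ of this action factors through $X$. The scheme $X$ is integral and dominant over $\mathfrak t^*$, and $\mathcal O(X)$ is torsion free over $\mathrm{Sym}(\mathfrak t)$. The Weyl group acts on $X$ by the quasi-classical Gelfand--Graev action, see \cite{GR}, and $X\to\mathfrak t^*$ is equivariant; we recall the action in Section~\ref{ss:GG}.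

Fix a nondegenerate character $\psi:\overline{\mathfrak u}\to\mathbb G_a$. The \emph{Whittaker cotangent bundle} is
\[
T^\psi(G/\overline U)=(T^*G\times_{\overline{\mathfrak u}^*}\{\psi\})/\overline U .
\]
It is a scheme over $\mathfrak c$ through the moment map $T^\psi(G/\overline U)\to\mathfrak g^*$ of the remaining $G$-action followed by $\mathfrak g^*\to\mathfrak c$, and there is a $G$-equivariant isomorphism $T^\psi(G/\overline U)\cong G\times\mathfrak c$ over $\mathfrak c$. Ginzburg and Kazhdan constructed a $W$-equivariant birational map
\[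
\kappa:\ T^\psi(G/\overline U)_{\mathfrak t^*}\cong G\times\mathfrak t^*\longrightarrow X
\]
over $\mathfrak t^*$; an explicit formula is given in \eqref{eq:kappa}. So $X$ receives an equivariant map from a base change, and this map is an isomorphism away from the root hyperplanes. The universal property gives a morphism $T^\psi(G/\overline U)\to\operatorname{Res}^W(X)$, and it is natural to guess that the Whittaker cotangent bundle is the distinguished component. The problem, which comes from the paper \cite{GG} of Gannon and Ginzburg, is to decide whether this is so.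

\medskip
\noindent\textbf{Problem.} \emph{Let $[G,G]$ be simply connected. Is $\operatorname{Res}^W_\circ(X)$ isomorphic to $T^\psi(G/\overline U)$ over $\mathfrak c$? Equivalently, is $E(X)$ isomorphic to $\mathcal O(T^\psi(G/\overline U)_{\mathfrak t^*})\cong\mathcal O(G\times\mathfrak t^*)$ as a $W$-equivariant $\mathrm{Sym}(\mathfrak t)$-algebra?}
\medskip

The two forms are equivalent by Proposition~\ref{prop:known}: one passes between them by taking $W$-invariants and by base change along $q$.

\subsection{Results}\label{ss:results}

The answer is yes.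

\begin{theorem}\label{thm:main}
Let $[G,G]$ be simply connected. Then there is an isomorphism
\[
E(X)\cong\mathcal O(T^\psi(G/\overline U)_{\mathfrak t^*})\cong\mathcal O(G\times\mathfrak t^*)
\]
of $\mathrm{Sym}(\mathfrak t)$-algebras. It is equivariant for $G$ and for $W$, where $W$ acts on the right-hand side through the second factor of $T^\psi(G/\overline U)\times_{\mathfrak c}\mathfrak t^*$. Hence $\operatorname{Res}^W_\circ(X)\cong T^\psi(G/\overline U)$ over $\mathfrak c$.
\end{theorem}

The isomorphism is induced by $\kappa$. For an arbitrary connected reductive $G$ the formula for $\kappa$ still makes sense, $\kappa^*$ is injective, there is exactly one action of $W$ on $\mathcal O(X)$ for which $\kappa^*$ is equivariant (Proposition~\ref{prop:W}), and $\kappa^*$ extends to an embedding $E(X)\subseteq\mathcal O(G\times\mathfrak t^*)$. One can then ask when this embedding is onto.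

\begin{theorem}\label{thm:criterion}
Let $G$ be an arbitrary connected reductive group, with $W$ acting on $\mathcal O(X)$ as in Proposition~\ref{prop:W}(b). The following are equivalent:
\begin{enumerate}
\item[(i)] $E(X)=\mathcal O(G\times\mathfrak t^*)$ via $\kappa^*$;
\item[(ii)] there is some $G$-equivariant isomorphism of $\mathrm{Sym}(\mathfrak t)$-algebras $E(X)\cong\mathcal O(G\times\mathfrak t^*)$;
\item[(iii)] no coroot is divisible by $2$ in $X_*(T)$;
\item[(iv)] $G$ has no direct factor isomorphic to $SO_{2n+1}$, $n\ge1$ (with $SO_3=PGL_2$).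
\end{enumerate}
\end{theorem}

The proof of (iii)$\Rightarrow$(i), which contains Theorem~\ref{thm:main}, runs as follows. After making $\kappa$ explicit (Section~\ref{sec:model}) we use a grading that contracts $\mathfrak c$ to the origin to reduce the claim to a statement about a subalgebra $A\subseteq\mathcal O(G)$, the restriction of $E(X)^W$ to $G\times\{0\}$: we need $A=\mathcal O(G)$ (Section~\ref{sec:reduction}). It is enough to put into $A$ the matrix coefficients of one faithful module and its dual. Each irreducible module $V_\lambda$ comes with $|W\lambda|$ explicit elements of the envelope whose total degree is known (Section~\ref{sec:eigen}). A degree count shows that they give all matrix coefficients when $\lambda$ is minuscule (Section~\ref{sec:minuscule}) and enough of them when $\lambda$ is a highest short root, except in type $B_n$ (Section~\ref{sec:short}). Section~\ref{sec:proof} assembles the proof, and Section~\ref{sec:even} treats the remaining implications. Both the method and the obstruction are visible in rank one.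

\section{Rank one: $SL_2$ and $PGL_2$}\label{sec:rankone}

Let $G=SL_2$ with $B$ upper triangular and $T$ diagonal. Let $M=k^2$ with standard basis $v_+,v_-$ and symplectic form $\omega(v_+,v_-)=1$. Then $g\mapsto gv_+$ identifies $G/U$ with $M\setminus0$, and $T^*(G/U)=(M\setminus0)\times M$, where $(v,v')$ stands for the covector $\omega(v',\cdot)$ at $v$. The complement of this open set in $M\times M$ has codimension $2$, so $X=M\times M$. Identify $\mathfrak t^*$ with $\mathfrak t=\{\operatorname{diag}(x,-x)\}$ by the trace form. Then $W$ acts by $x\mapsto-x$, the polynomial $\Delta$ is a multiple of $x$, and $\mathcal O(\mathfrak c)=k[x^2]$. The torus acts on $M\setminus0$ by scalings, so the moment map is $2x=\omega(v',v)$. The Gelfand--Graev action is the swap $(v,v')\mapsto(v',v)$ (Section~\ref{ss:GG}).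

The invariant Weil restriction can be computed from its definition. Let $S$ be the spectrum of a $k[x^2]$-algebra $\Lambda$, so that $\mathcal O(S_{\mathfrak t})=\Lambda\oplus\Lambda x$. An equivariant map $S_{\mathfrak t}\to M\times M$ is a pair $v=p_++xp_-$, $v'=p_+-xp_-$ with $p_\pm\in M\otimes\Lambda$. Here $\omega(v',v)=2x\,\omega(p_+,p_-)$, so the map is a map over $\mathfrak t$ if and only if $\omega(p_+,p_-)=1$, that is, if the matrix with columns $p_+,p_-$ lies in $SL_2(\Lambda)$. Hence $\operatorname{Res}^W(X)=SL_2\times\mathfrak c$, and the universal map is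
\[
\kappa(g,x)=\bigl(g(v_++xv_-),\,g(v_+-xv_-)\bigr).
\]

Now look at functions. Write $g=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)$. The coordinates on $M\times M$ pull back to $a\pm bx$ and $c\pm dx$, so
\[
\mathcal O(X)=k[a,\,c,\,bx,\,dx]\subseteq\mathcal O(SL_2)[x],
\]
a polynomial ring in the four generators, which contains $x=a\cdot dx-c\cdot bx$. The functions $bx$ and $dx$ change sign under $W$. So $b,d\in E(X)$ and $E(X)=\mathcal O(SL_2\times\mathfrak t)$. In invariant terms: the generators of $\mathcal O(X)$ are the matrix coefficients of the $M$-valued polynomial $\Phi(x)=v_++xv_-$ and of its $W$-conjugate; the operators $F\mapsto J(xF)/2x$ and $F\mapsto J(F)/2x$ extract from $\Phi$ its coefficients $v_+$ and $v_-$ in the basis $1,x$ of $k[x]$ over $k[x^2]$; and these coefficients form a basis of $M$. This is the mechanism of the general proof.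

For $G=PGL_2$ everything is divided by $\{\pm1\}$: the algebra $\mathcal O(X)$ has as a basis the monomials $a^ic^j(bx)^l(dx)^m$ with $i+j+l+m$ even, and $\mathcal O(X)^{\mathrm{sign}}$ is spanned by those with $l+m$ odd. Grade $\mathcal O(SL_2)$ by giving $a,c$ weight $1$ and $b,d$ weight $-1$; this is compatible with $ad-bc=1$. Set $x=0$ in the generators of $E(X)$. A monomial survives only if $l+m=0$, and then it has weight $\ge0$. A sign-isotypic monomial divided by $x$ survives only if $l+m=1$; then $i+j$ is odd, so the weight $i+j-1$ is again $\ge0$. Hence the restriction of $E(X)$ to $x=0$ does not contain $b^2\in\mathcal O(PGL_2)$, and $E(X)\ne\mathcal O(PGL_2\times\mathfrak t)$. The function $b^2x^2$ lies in $\mathcal O(X)$, but one would have to divide it by $x$ twice. In $SL_2$ this is done by dividing each factor $bx$ once; in $PGL_2$ the factor $bx$ is missing. In invariant terms, the analogue of $\Phi$ for the adjoint module with standard basis $e,h,f$ is $\exp(x\operatorname{ad}f)e=(e-x^2f)-xh$. Its coefficients $e-x^2f$ and $-h$ in the basis $1,x$ span at $x=0$ only $[e,\mathfrak{sl}_2]$,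 which does not contain $f$.

\section{An explicit model}\label{sec:model}

\subsection{Conventions}\label{ss:conv}

Fix a nondegenerate $G$-invariant symmetric form $(\cdot,\cdot)$ on $\mathfrak g$ and use it to identify $\mathfrak g^*=\mathfrak g$ and $\mathfrak t^*=\mathfrak t$. Then $\mathfrak u^\perp=\mathfrak b$ and $\overline{\mathfrak u}^\perp=\overline{\mathfrak b}$. For $\alpha\in R_+$ let $(e_\alpha,h_\alpha,f_\alpha)$ be a standard $\mathfrak{sl}_2$-triple. The coroot $\check\alpha$ becomes the function
\[
s\longmapsto(s,h_\alpha)=(s,[e_\alpha,f_\alpha])=([s,e_\alpha],f_\alpha)=(e_\alpha,f_\alpha)\,\alpha(s)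
\]
on $\mathfrak t$, a nonzero multiple of $\alpha$. Rescaling $\Delta$ does not change $E(X)$, so we take $\Delta=\prod_{\alpha\in R_+}\alpha$. Put $N=|R_+|$ and $\mathfrak t_{\mathrm{reg}}=\{\Delta\ne0\}$. When a coroot is viewed as a cocharacter we write $\alpha^\vee\in X_*(T)$; a character of $T$ is identified with its differential in $\mathfrak t^*$. The group $W$ acts on functions on $\mathfrak t$, also vector valued ones, by $(wF)(s)=F(w^{-1}s)$. A sign-isotypic polynomial vanishes on every root hyperplane, so it is divisible by $\Delta$, which is itself sign-isotypic; this is the equality $\mathcal O(\mathfrak t)^{\mathrm{sign}}=\Delta\,\mathcal O(\mathfrak c)$.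

A nondegenerate character is of the form $\psi=(e,\cdot)|_{\overline{\mathfrak u}}$ with
\[
e=\sum_{\alpha\ \mathrm{simple}}c_\alpha e_\alpha,\qquad\text{all }c_\alpha\ne0 .
\]
Let $2\rho^\vee\in X_*(T)$ be the sum of the positive coroots; then $\langle\alpha,\rho^\vee\rangle=1$ for simple $\alpha$. Let $f\in\overline{\mathfrak u}$ be such that $(e,2\rho^\vee,f)$ is an $\mathfrak{sl}_2$-triple, and put $\mathcal S=e+\mathfrak g^f$. \emph{Kostant's theorem} says that $\overline U\times\mathcal S\to e+\overline{\mathfrak b}$, $(u,x)\mapsto\operatorname{Ad}_ux$, and $\mathcal S\to\mathfrak g/\!/G=\mathfrak c$ are isomorphisms.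

For a subgroup $H\subseteq G$ acting on $Z$, let $G\times_HZ$ be the quotient of $G\times Z$ by $h\cdot(g,z)=(gh^{-1},hz)$, and $[g,z]$ the class of $(g,z)$. Trivialize $T^*G=G\times\mathfrak g$ by left translations. Then
\[
T^*(G/U)=G\times_U\mathfrak b,\qquad T^\psi(G/\overline U)=G\times_{\overline U}(e+\overline{\mathfrak b}).
\]
On both spaces the moment map for $G$ is $[g,x]\mapsto\operatorname{Ad}_gx$, and the map $T^*(G/U)\to\mathfrak t=\mathfrak b/\mathfrak u$ is $[g,x]\mapsto x\bmod\mathfrak u$. Kostant's theorem gives $T^\psi(G/\overline U)\cong G\times\mathcal S\cong G\times\mathfrak c$, equivariantly for $G$ and over $\mathfrak c$. So $T^\psi(G/\overline U)_{\mathfrak t}=G\times\mathfrak t$ with $W$ acting on the second factor.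

\subsection{The Ginzburg--Kazhdan map}\label{ss:kappa}

The two spaces are built from $\mathfrak b$ and from $e+\overline{\mathfrak b}$, and they are compared through the intersection $e+\mathfrak t$. By Kostant's theorem there are unique morphisms $u:\mathfrak t\to\overline U$ and $\sigma:\mathfrak t\to\mathcal S$ with
\begin{equation}\label{eq:kostant}
e+s=\operatorname{Ad}_{u(s)}\sigma(s)\qquad(s\in\mathfrak t).
\end{equation}
Invariant polynomials take the same values on $e+s\in\mathfrak b$ and on $s$, so $\sigma(s)$ is the point of $\mathcal S$ over $q(s)$. Thus $\sigma\in\mathfrak g\otimes\mathcal O(\mathfrak c)$, and $\sigma(0)=e$, $u(0)=1$. The point $(g,s)$ of $T^\psi(G/\overline U)_{\mathfrak t}$ has moment $\operatorname{Ad}_g\sigma(s)=\operatorname{Ad}_{gu(s)^{-1}}(e+s)$. The Ginzburg--Kazhdan map is the $G$-equivariant morphism over $\mathfrak t$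
\begin{equation}\label{eq:kappa}
\kappa:G\times\mathfrak t\to T^*(G/U)=G\times_U\mathfrak b,\qquad\kappa(g,s)=[\,g\,u(s)^{-1},\,e+s\,],
\end{equation}
followed by the canonical map to $X$. To see that it is birational we conjugate $e+s$ to $s$ algebraically in $s$. The next lemma does this; it is used again in Section~\ref{sec:even}.

\begin{lemma}\label{lem:unip}
Let $U'\subseteq U$ be a closed connected subgroup, $S$ a smooth irreducible variety and $s\mapsto x_s$ a morphism $S\to\mathfrak b$. Suppose that for every $s$ the group $\operatorname{Ad}(U')$ preserves $x_s+\mathfrak u'$ and $\operatorname{ad}x_s$ is invertible on $\mathfrak u'$. Then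
\[
U'\times S\to\{(y,s):y\in x_s+\mathfrak u'\},\qquad(n,s)\mapsto(\operatorname{Ad}_nx_s,s),
\]
is an isomorphism.
\end{lemma}

\begin{proof}
Fix $s$. The stabilizer of $x_s$ in $U'$ has Lie algebra $\ker(\operatorname{ad}x_s|_{\mathfrak u'})=0$, and it is unipotent, hence connected in characteristic zero, hence trivial. So the orbit of $x_s$ has dimension $\dim\mathfrak u'$. It is closed, because orbits of a unipotent group on an affine variety are closed (Kostant--Rosenlicht). Hence it is all of $x_s+\mathfrak u'$, and the map in the lemma is bijective. A bijective morphism of irreducible varieties in characteristic zero is birational, and a bijective birational morphism onto a smooth variety is an isomorphism by Zariski's main theorem.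
\end{proof}

Take $U'=U$, $S=\mathfrak t_{\mathrm{reg}}$, $x_s=s$; the group $U$ acts trivially on $\mathfrak b/\mathfrak u$. The lemma gives $U\times\mathfrak t_{\mathrm{reg}}\cong\mathfrak t_{\mathrm{reg}}+\mathfrak u$. So $(g,s)\mapsto[g,s]$ identifies $G\times\mathfrak t_{\mathrm{reg}}$ with the part of $T^*(G/U)$ over $\mathfrak t_{\mathrm{reg}}$, and $e+s=\operatorname{Ad}_{n(s)}s$ for a morphism $n:\mathfrak t_{\mathrm{reg}}\to U$. In these terms $\kappa(g,s)=[g\,u(s)^{-1}n(s),s]$. Hence $\kappa$ is an isomorphism over $\mathfrak t_{\mathrm{reg}}$, it is birational, $\kappa^*:\mathcal O(X)\to\mathcal O(G\times\mathfrak t)$ is injective, and $\sigma(s)$ is conjugate to $s$ for $s\in\mathfrak t_{\mathrm{reg}}$.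

The behavior of $u$ under a simple reflection is the source of all $W$-equivariance below.

\begin{lemma}\label{lem:reflect}
Let $\alpha$ be simple, $s\in\mathfrak t$ and $y=\alpha(s)/c_\alpha$. Then $\operatorname{Ad}_{\exp(yf_\alpha)}(e+s)=e+s_\alpha s$ and $u(s_\alpha s)=\exp(yf_\alpha)\,u(s)$.
\end{lemma}

\begin{proof}
Since $[f_\alpha,e_\beta]=0$ for simple $\beta\ne\alpha$, we have $[f_\alpha,e+s]=-c_\alpha h_\alpha+\alpha(s)f_\alpha$, then $[f_\alpha,[f_\alpha,e+s]]=-2c_\alpha f_\alpha$, and the next bracket vanishes. So
\[
\operatorname{Ad}_{\exp(yf_\alpha)}(e+s)=e+s-yc_\alpha h_\alpha+(y\alpha(s)-c_\alpha y^2)f_\alpha=e+s-\alpha(s)h_\alpha=e+s_\alpha s .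
\]
The second formula follows from the uniqueness in \eqref{eq:kostant}.
\end{proof}

\subsection{The action of the Weyl group}\label{ss:GG}

Let $[G,G]$ be simply connected and $\alpha$ simple. The quasi-classical Gelfand--Graev action of $s_\alpha$ is the symbol of a partial symplectic Fourier transform, as follows. Let $P_\alpha\supseteq B$ be the minimal parabolic subgroup of $\alpha$, with unipotent radical $U_{P_\alpha}$, and $Q=[P_\alpha,P_\alpha]=SL_2\ltimes U_{P_\alpha}$. Let $Q$ act through $SL_2$ on $M=k^2$, with basis $v_+,v_-$ such that $e_\alpha v_+=0$ and $f_\alpha v_+=v_-$. The stabilizer of $v_+$ is $U$, so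
\[
G/U=G\times_Q(M\setminus0)\subseteq Y=G\times_QM ,
\]
the complement of the zero section in a vector bundle of rank two over $G/Q$. Choose a symplectic form $\omega=\omega_\alpha$ on $M$; this choice, one for each simple root, is the normalization of the action. Identify $T^*M=M\times M$ by letting $(v,v')$ stand for the covector $\omega(v',\cdot)$ at $v$. Then $T^*Y$ is the Hamiltonian reduction of $T^*G\times T^*M$ by $Q$:
\[
T^*Y=\{(g,x,v,v')\in G\times\mathfrak g\times M\times M:\ (x,\zeta)=\omega(v',\zeta v)\ \text{ for all }\zeta\in\operatorname{Lie}Q\}/Q ,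
\]
where $p\cdot(g,x,v,v')=(gp^{-1},\operatorname{Ad}_px,pv,pv')$. The Fourier transform $\hat\phi(v')=\int\phi(v)\exp(\omega(v,v'))\,dv$ on $M$ exchanges, for $a\in M$, the derivation $\partial_a$ and multiplication by $\omega(\cdot,a)$. Their symbols are $\omega(v',a)$ and $\omega(v,a)$, so on symbols the transform is the swap $v\leftrightarrow v'$. Since $\omega$ is $Q$-invariant, $\omega(v',\zeta v)=-\omega(\zeta v,v')=\omega(v,\zeta v')$, and the swap defines an automorphism $\mathcal F_\alpha$ of $T^*Y$. The locus $v=0$ has codimension $2$ in the smooth variety $T^*Y$, so $\mathcal O(T^*Y)=\mathcal O(T^*(G/U))=\mathcal O(X)$, and $s_\alpha$ acts on $X$ by $\mathcal F_\alpha$.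

The $W$-equivariance of $\kappa$ is due to Ginzburg and Kazhdan. We verify it directly, since this shows how $\psi$ has to be matched with the normalization.

\begin{proposition}\label{prop:W}
\begin{enumerate}
\item[(a)] Let $[G,G]$ be simply connected and let $e$ be such that $c_\alpha(e_\alpha,f_\alpha)=\omega_\alpha(v_+,v_-)$ for all simple $\alpha$. Then $\kappa$ is equivariant for the Gelfand--Graev action of $W$.
\item[(b)] For arbitrary $G$ and $e$, the subalgebra $\kappa^*\mathcal O(X)\subseteq\mathcal O(G\times\mathfrak t)$ is $W$-stable. So there is exactly one action of $W$ on $\mathcal O(X)$ for which $\kappa^*$ is equivariant.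
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The point $[g,x]\in G\times_U\mathfrak b$ is the class $[g,x,v_+,v']\in T^*Y$, where $v'$ is determined by the equations for $\zeta=f_\alpha$ and $\zeta=h_\alpha$, namely $\omega(v',v_-)=(x,f_\alpha)$ and $\omega(v',v_+)=(x,h_\alpha)$. For $x=e+s$ the right-hand sides are $c_\alpha(e_\alpha,f_\alpha)$ and $\alpha(s)(e_\alpha,f_\alpha)$. By the choice of $c_\alpha$ the solution is $v'=v_+-yv_-=\exp(-yf_\alpha)v_+$ with $y=\alpha(s)/c_\alpha$. Put $g_1=gu(s)^{-1}$ and act by $p=\exp(yf_\alpha)\in Q$. Lemma~\ref{lem:reflect} gives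
\[
\mathcal F_\alpha\kappa(g,s)=[g_1,\,e+s,\,p^{-1}v_+,\,v_+]=[g_1p^{-1},\,e+s_\alpha s,\,v_+,\,pv_+]=\kappa(g,s_\alpha s).
\]

(b) Let $\tilde G=Z(G)^\circ\times G_{sc}\to G$ be the central isogeny, where $G_{sc}$ is the simply connected cover of $[G,G]$, and let $\Gamma$ be its finite kernel. Let $\tilde X$ and $\tilde\kappa$ be the objects attached to $\tilde G$ and $e$. By (a), with $\omega_\alpha$ chosen to match $e$, the algebra $\tilde\kappa^*\mathcal O(\tilde X)$ is $W$-stable. The group $\Gamma$ acts freely on $\tilde G\times_U\mathfrak b$ by left translations with quotient $G\times_U\mathfrak b$, so $\mathcal O(X)=\mathcal O(\tilde X)^\Gamma$, and $\tilde\kappa$ is $\Gamma$-equivariant and descends to $\kappa$. Hence $\kappa^*\mathcal O(X)=(\tilde\kappa^*\mathcal O(\tilde X))^\Gamma$, which is $W$-stable because $W$ commutes with left translations. Uniqueness holds because $\kappa^*$ is injective.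
\end{proof}

For $SL_2$ with the trace form and $e=e_\alpha$, multiplying out \eqref{eq:kostant} gives $\sigma=\left(\begin{smallmatrix}0&1\\x^2&0\end{smallmatrix}\right)$ and $u=\exp(-xf_\alpha)$. Here $Y=M$ and $y=2x$, and $\kappa(g,s)$ is the pair $(g_1v_+,g_1v')=(g(v_++xv_-),g(v_+-xv_-))$ of Section~\ref{sec:rankone}.

From now on $G$ is arbitrary, $e$ is fixed, and $\mathcal O(X)$ is identified with the subalgebra $\kappa^*\mathcal O(X)$ of $\mathcal O(G\times\mathfrak t)=\mathcal O(G)\otimes\mathcal O(\mathfrak t)$, which is stable under $W$ and under left translations by $G$. When $[G,G]$ is simply connected and the normalization is given, $e$ is chosen as in Proposition~\ref{prop:W}(a). Since $\mathrm{Frac}(\mathfrak t)$ is flat over $\mathcal O(\mathfrak t)$, the algebra $\mathrm{Frac}(\mathfrak t)\otimes_{\mathcal O(\mathfrak t)}\mathcal O(X)$ embeds in $\mathcal O(G)\otimes\mathrm{Frac}(\mathfrak t)$. Every element of $\mathcal O(X)^{\mathrm{sign}}\subseteq\mathcal O(G)\otimes\Delta\,\mathcal O(\mathfrak c)$ is divisible by $\Delta$ in $\mathcal O(G\times\mathfrak t)$. Therefore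
\[
E:=E(X)\subseteq\mathcal O(G\times\mathfrak t),\qquad E^W\subseteq\mathcal O(G\times\mathfrak c),
\]
and $E$ is stable under $W$ and $G$. The task is to decide when the first inclusion is an equality.

\section{Reduction to the fiber over the origin}\label{sec:reduction}

We decompose all algebras under $G$; this replaces them by submodules of $V\otimes\mathcal O(\mathfrak t)$. A grading then lets us test equality at the single point $0\in\mathfrak c$.

\subsection{Multiplicity modules}

All $G$-modules are finite dimensional. For a $G$-module $V$, $\xi\in V^*$ and $F\in V\otimes\mathcal O(\mathfrak t)$ put $\phi_{\xi,F}(g,s)=\xi(gF(s))$. The Peter--Weyl decomposition $\mathcal O(G)=\bigoplus_{V}V^*\otimes V$, summed over the irreducible modules, gives $\mathcal O(G\times\mathfrak t)=\bigoplus_VV^*\otimes V\otimes\mathcal O(\mathfrak t)$, with $\xi\otimes F$ corresponding to $\phi_{\xi,F}$ and left translations acting on $V^*$ only. For a $G$-stable subspace $\mathcal L\subseteq\mathcal O(G\times\mathfrak t)$ and any $G$-module $V$ put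
\[
\mathcal L_V=\{F\in V\otimes\mathcal O(\mathfrak t):\ \phi_{\xi,F}\in\mathcal L\ \text{ for all }\xi\in V^*\}.
\]
By Schur's lemma $\mathcal L=\bigoplus_VV^*\otimes\mathcal L_V$, the sum again over irreducible $V$. Since $w\phi_{\xi,F}=\phi_{\xi,wF}$, passing to $\mathcal L_V$ commutes with taking $W$-isotypic components. In particular $\mathcal O(X)_V$ is a $W$-stable $\mathcal O(\mathfrak t)$-submodule of $V\otimes\mathcal O(\mathfrak t)$, and
\begin{equation}\label{eq:divide}
F\in\mathcal O(X)_V\ \Longrightarrow\ J(F)/\Delta\in E_V^W\subseteq V\otimes\mathcal O(\mathfrak c).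
\end{equation}

Functions on $G\times_U\mathfrak b$ are the $U$-invariant functions on $G\times\mathfrak b$. The functions $(g,x)\mapsto\xi(g\,m(x))$, $\xi\in V^*$, attached to a morphism $m:\mathfrak b\to V$ are invariant if and only if $m(\operatorname{Ad}_nx)=n\,m(x)$ for $n\in U$. Let $\operatorname{Mor}_U(\mathfrak b,V)$ be the space of such $m$. Pulling back along \eqref{eq:kappa} we obtain
\begin{equation}\label{eq:OXV}
\mathcal O(X)_V=\{\tilde m:\ m\in\operatorname{Mor}_U(\mathfrak b,V)\},\qquad\tilde m(s)=u(s)^{-1}m(e+s).
\end{equation}

\subsection{The grading}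

The scaling of $\mathfrak t$ alone does not fix $e$, so it does not preserve $\mathcal O(X)_V$; we correct it by the cocharacter $\gamma=2\rho^\vee:\mathbb G_m\to T$. For a vector $v_\mu$ of weight $\mu$ and a homogeneous polynomial $p$ define
\[
\deg(v_\mu\otimes p)=\langle\mu,\rho^\vee\rangle+\deg p\in\tfrac12\mathbb Z .
\]
This makes $V\otimes\mathcal O(\mathfrak t)$ a graded $\mathcal O(\mathfrak t)$-module, bounded below. Write $V_{(d)}$ for the part of $V$ of degree $d$; if $F$ is homogeneous of degree $d$, then $F(0)\in V_{(d)}$. The operator $(z*F)(s)=\gamma(z)F(z^2s)$, $z\in k^\times$, acts on elements of degree $d$ as $z^{2d}$, so a subspace is graded if and only if it is stable under all these operators. In Section~\ref{sec:rankone}, $\Phi=v_++xv_-$ is homogeneous of degree $\frac12$.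

The linear map $z^2\operatorname{Ad}_{\gamma(z)^{-1}}$ fixes $e$, sends $e+s$ to $e+z^2s$, and preserves $\mathfrak g^f$ and hence $\mathcal S$. Applying it to \eqref{eq:kostant} and using uniqueness, we get
\begin{equation}\label{eq:scaling}
u(z^2s)=\gamma(z)^{-1}u(s)\gamma(z),\qquad\sigma(z^2s)=z^2\operatorname{Ad}_{\gamma(z)^{-1}}\sigma(s).
\end{equation}
The second formula gives $z*(\sigma F)=z^2\sigma\,(z*F)$: the endomorphism $F\mapsto\sigma F$ of $V\otimes\mathcal O(\mathfrak t)$ is homogeneous of degree $1$.

\begin{lemma}\label{lem:graded}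
For every $G$-module $V$, the submodule $E_V^W\subseteq V\otimes\mathcal O(\mathfrak c)$ is graded.
\end{lemma}

\begin{proof}
For $m\in\operatorname{Mor}_U(\mathfrak b,V)$ put $m'(x)=\gamma(z)\,m(z^2\operatorname{Ad}_{\gamma(z)^{-1}}x)$. It is $U$-equivariant because $\gamma(z)$ normalizes $U$, and by \eqref{eq:scaling}
\[
(z*\tilde m)(s)=\gamma(z)u(z^2s)^{-1}m(e+z^2s)=u(s)^{-1}\gamma(z)\,m(z^2\operatorname{Ad}_{\gamma(z)^{-1}}(e+s))=\widetilde{m'}(s).
\]
The algebra automorphism $\tau_z$ of $\mathcal O(G\times\mathfrak t)$ given by $(\tau_z\phi)(g,s)=\phi(g\gamma(z),z^2s)$ satisfies $\tau_z\phi_{\xi,F}=\phi_{\xi,z*F}$. So it preserves $\mathcal O(X)$. It commutes with $W$ and multiplies $\Delta$ by $z^{2N}$. Hence it preserves the generating set of $E$, then $E$ and $E^W$, and $E_V^W$ is stable under $z*$.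
\end{proof}

\subsection{The algebra $A$}

Let $A\subseteq\mathcal O(G)$ be the image of $E^W$ under restriction to $G\times\{0\}$. It is a subalgebra, stable under left translations. For a $G$-module $V$ put
\[
A_V=\{v\in V:\ \text{the function }g\mapsto\xi(gv)\text{ lies in }A\text{ for all }\xi\in V^*\}.
\]
Thus $A_V=V$ means that all matrix coefficients of $V$ lie in $A$. The subspace $A_V$ need not be $G$-stable: for $PGL_2$ it is the span of $e$ and $h$ in the adjoint module.

\begin{lemma}\label{lem:A}
\begin{enumerate}
\item[(a)] If $F\in E_V^W$, then $F(0)\in A_V$. If $V$ is irreducible, then $A_V=\{F(0):F\in E_V^W\}$.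
\item[(b)] If $\pi:V\otimes V'\to V''$ is a homomorphism of $G$-modules, then $\pi(A_V\otimes A_{V'})\subseteq A_{V''}$.
\item[(c)] If $A=\mathcal O(G)$, then $E=\mathcal O(G\times\mathfrak t)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The restriction of $\phi_{\xi,F}$ to $G\times\{0\}$ is $g\mapsto\xi(gF(0))$. Restricting $E^W=\bigoplus_VV^*\otimes E_V^W$ gives $A=\bigoplus_VV^*\otimes\{F(0):F\in E_V^W\}$.

(b) For $\xi''\in(V'')^*$ write $\xi''\circ\pi=\sum_i\xi_i\otimes\xi_i'$. Then $\xi''(g\,\pi(v\otimes v'))=\sum_i\xi_i(gv)\,\xi_i'(gv')$, and $A$ is an algebra.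

(c) Let $V$ be irreducible and let $\mathfrak m\subseteq\mathcal O(\mathfrak c)$ be the ideal of $0$, spanned by the elements of positive degree. By (a), $E_V^W+V\otimes\mathfrak m=V\otimes\mathcal O(\mathfrak c)$. So the module $C=(V\otimes\mathcal O(\mathfrak c))/E_V^W$, which is graded by Lemma~\ref{lem:graded} and bounded below, satisfies $C=\mathfrak mC$. A nonzero element of lowest degree cannot lie in $\mathfrak mC$, so $C=0$. Hence $E^W=\mathcal O(G\times\mathfrak c)\supseteq\mathcal O(G)$, and $E$ also contains $\mathcal O(\mathfrak t)$.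
\end{proof}

\section{The highest eigenvector and its coefficients}\label{sec:eigen}

We need elements of $E_V^W$ whose values at $0$ can be controlled. We do not know $\mathcal O(X)_V$ explicitly, but it has one obvious element, and \eqref{eq:divide} applies to all its multiples by polynomials. To see what this produces we need two facts on invariants of reflection groups, and a lemma that converts a degree count into a statement at the origin.

\subsection{Degree counts}

\begin{lemma}\label{lem:det}
Let $\mathcal P$ be a graded $\mathcal O(\mathfrak c)$-module with a homogeneous basis $x_1,\dots,x_n$, and let $a_1,\dots,a_n\in\mathcal P$ be homogeneous and linearly independent over $\mathcal O(\mathfrak c)$. If $\sum_j\deg a_j=\sum_i\deg x_i$, then $a_1,\dots,a_n$ is a basis of $\mathcal P$.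
\end{lemma}

\begin{proof}
Write $a_j=\sum_i r_{ij}x_i$ with $r_{ij}$ homogeneous of degree $\deg a_j-\deg x_i$. Then $\det(r_{ij})$ is nonzero and homogeneous of degree $\sum_j\deg a_j-\sum_i\deg x_i=0$, so it is a nonzero constant.
\end{proof}

Recall that if $W'\subseteq W$ is generated by reflections and contains $N'$ reflections, then $\mathcal O(\mathfrak t)^{W'}$ is a polynomial ring in $r=\dim\mathfrak t$ homogeneous generators, whose degrees $d'_i$ satisfy $\sum_i(d'_i-1)=N'$. Let $d_1,\dots,d_r$ be the degrees for $W$ itself. Recall also that a graded polynomial ring that is finite over a graded polynomial subring is a graded free module over it.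

\begin{lemma}\label{lem:hilbert}
The ring $\mathcal O(\mathfrak t)^{W'}$ has a homogeneous basis over $\mathcal O(\mathfrak c)$ with $|W/W'|$ elements, and their degrees add up to $\frac12|W/W'|(N-N')$.
\end{lemma}

\begin{proof}
A homogeneous basis exists by the facts recalled, and its size is $[k(\mathfrak t)^{W'}:k(\mathfrak t)^W]=|W/W'|$. Comparing Hilbert series, its generating polynomial is $H(t)=\prod_i(1-t^{d_i})/\prod_i(1-t^{d'_i})$. This satisfies $t^{N-N'}H(1/t)=H(t)$, so the multiset of degrees is symmetric under $d\mapsto N-N'-d$, and the average degree is $\frac12(N-N')$.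
\end{proof}

\begin{lemma}\label{lem:perfect}
The $\mathcal O(\mathfrak c)$-bilinear pairing $(p,p')\mapsto J(pp')/\Delta\in\mathcal O(\mathfrak c)$ on $\mathcal O(\mathfrak t)$ is perfect.
\end{lemma}

\begin{proof}
Let $b_1,\dots,b_{|W|}$ be a homogeneous basis of $\mathcal O(\mathfrak t)$ over $\mathcal O(\mathfrak c)$; by Lemma~\ref{lem:hilbert} with $W'=1$ the degrees add up to $\frac12|W|N$. The Gram matrix has entries $\sum_w(wb_i)\frac{\operatorname{sgn}(w)}{\Delta}(wb_j)$, so its determinant is $\pm\det(wb_i)_{w,i}^2/\Delta^{|W|}$. This is homogeneous of degree $|W|N-|W|N=0$. It is nonzero, because the $b_i$ are a basis of the Galois extension $k(\mathfrak t)/k(\mathfrak t)^W$ and the automorphisms $w$ are linearly independent over $k(\mathfrak t)$. So it is a nonzero constant.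
\end{proof}

\subsection{The elements $a_j$}

Let $V=V_\lambda$ be the irreducible module with highest weight $\lambda$ and highest weight vector $v_\lambda$. The constant map $\mathfrak b\to V$ with value $v_\lambda$ is $U$-equivariant, so by \eqref{eq:OXV}
\[
\Phi(s)=u(s)^{-1}v_\lambda
\]
lies in $\mathcal O(X)_V$. It has the following properties.

\emph{Degree.} By \eqref{eq:scaling}, $(z*\Phi)(s)=u(s)^{-1}\gamma(z)v_\lambda$, so $\Phi$ is homogeneous of degree $\langle\lambda,\rho^\vee\rangle$.

\emph{Eigenvector.} From $(e+s)v_\lambda=\lambda(s)v_\lambda$ and \eqref{eq:kostant} we get $\sigma\Phi=\lambda\Phi$. Since $\sigma$ is $W$-invariant,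
\begin{equation}\label{eq:eigen}
\sigma\cdot(w\Phi)=(w\lambda)\,(w\Phi)\qquad(w\in W),
\end{equation}
and $w\Phi$ vanishes nowhere.

\emph{Symmetry.} The stabilizer $W_\lambda$ of the dominant weight $\lambda$ is generated by the simple reflections $s_\alpha$ with $\langle\lambda,\alpha^\vee\rangle=0$. For such $\alpha$ we have $f_\alpha v_\lambda=0$, so $\Phi(s_\alpha s)=u(s)^{-1}\exp(-yf_\alpha)v_\lambda=\Phi(s)$ by Lemma~\ref{lem:reflect}. Hence $\Phi\in V\otimes\mathcal O(\mathfrak t)^{W_\lambda}$.

Put $n=|W\lambda|$. Let $b_1,\dots,b_n$ be a homogeneous basis of $\mathcal O(\mathfrak t)^{W_\lambda}$ over $\mathcal O(\mathfrak c)$ and expand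
\[
\Phi=\sum_{j=1}^nb_j\,a_j,\qquad a_j\in V\otimes\mathcal O(\mathfrak c).
\]

\begin{proposition}\label{prop:aj}
\begin{enumerate}
\item[(a)] There are $p_j\in\mathcal O(\mathfrak t)$ with $a_j=J(p_j\Phi)/\Delta$. In particular $a_j\in E_V^W$ and $a_j(0)\in A_V$.
\item[(b)] The elements $a_1,\dots,a_n$ are linearly independent over $\mathcal O(\mathfrak c)$.
\item[(c)] They are homogeneous, and
\[
\sum_{j=1}^n\deg a_j=\frac n2\sum_{\alpha\in R_+,\ \langle\lambda,\alpha^\vee\rangle>0}\bigl(\langle\lambda,\alpha^\vee\rangle-1\bigr).
\]
\end{enumerate}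
\end{proposition}

\begin{proof}
(a) Average a polynomial over $W_\lambda$ and take the coefficient of $b_j$. This is an $\mathcal O(\mathfrak c)$-linear map $\mathcal O(\mathfrak t)\to\mathcal O(\mathfrak c)$ with $b_i\mapsto\delta_{ij}$. By Lemma~\ref{lem:perfect} it is $p\mapsto J(p_jp)/\Delta$ for some $p_j$. As the $a_i$ are $W$-invariant, $J(p_j\Phi)/\Delta=\sum_ia_i\,J(p_jb_i)/\Delta=a_j$. Now use $p_j\Phi\in\mathcal O(X)_V$, \eqref{eq:divide} and Lemma~\ref{lem:A}(a).

(b) For $w\in W/W_\lambda$ we have $w\Phi=\sum_j(wb_j)a_j$. By \eqref{eq:eigen} these $n$ elements are eigenvectors of $\sigma$ on $V\otimes k(\mathfrak t)$ with distinct eigenvalues $w\lambda$, so they are linearly independent over $k(\mathfrak t)$. They lie in the span of $a_1,\dots,a_n$, which therefore has dimension $n$.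

(c) By uniqueness of the expansion, $a_j$ is homogeneous of degree $\langle\lambda,\rho^\vee\rangle-\deg b_j$. The reflections in $W_\lambda$ are the $s_\alpha$, $\alpha\in R_+$, with $\langle\lambda,\alpha^\vee\rangle=0$. Let $n_\lambda$ be the number of the remaining positive roots. Lemma~\ref{lem:hilbert} gives $\sum_j\deg b_j=\frac n2n_\lambda$, and $\langle\lambda,\rho^\vee\rangle=\frac12\sum_{\alpha\in R_+}\langle\lambda,\alpha^\vee\rangle$.
\end{proof}

The independence in (b) is generic and says nothing yet about the vectors $a_j(0)$. By Lemma~\ref{lem:det} it persists at $0$ when the total degree in (c) is as small as the ambient free module allows. This happens in two cases.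

\section{Minuscule modules}\label{sec:minuscule}

A dominant weight $\mu\in X^*(T)$, and the module $V_\mu$, are called \emph{minuscule} if all weights of $V_\mu$ lie in $W\mu$. These extremal weights have multiplicity one, so $\dim V_\mu=|W\mu|$. One-dimensional modules are minuscule, and the dual of a minuscule module is minuscule. Fix a $W$-invariant Euclidean norm $|\cdot|$ on $X^*(T)\otimes\mathbb R$.

\begin{lemma}\label{lem:minuscule}
\begin{enumerate}
\item[(a)] If $\mu$ is minuscule, then $\langle\mu,\alpha^\vee\rangle\in\{0,1\}$ for all $\alpha\in R_+$.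
\item[(b)] Every coset of the root lattice $\mathbb ZR$ in $X^*(T)$ contains a minuscule weight.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\langle\mu,\alpha^\vee\rangle\ge2$, then $\mu-\alpha$ is a weight of $V_\mu$, and $|\mu-\alpha|^2=|\mu|^2-|\alpha|^2(\langle\mu,\alpha^\vee\rangle-1)<|\mu|^2$, so $\mu-\alpha\notin W\mu$.

(b) The coset is $W$-stable, so it has a dominant element $\mu$ of minimal norm. The weights of $V_\mu$ lie in the coset and in the convex hull of $W\mu$, where only the points of $W\mu$ have norm $\ge|\mu|$. By minimality all weights lie in $W\mu$.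
\end{proof}

\begin{proposition}\label{prop:minuscule}
If $V=V_\lambda$ is minuscule, then $A_V=V$.
\end{proposition}

\begin{proof}
Here $n=\dim V$, and $\sum_j\deg a_j=0$ by Proposition~\ref{prop:aj}(c) and Lemma~\ref{lem:minuscule}(a). A weight basis of $V$ is a homogeneous basis of $V\otimes\mathcal O(\mathfrak c)$ of total degree $\langle\sum_{\mu\in W\lambda}\mu,\rho^\vee\rangle=0$, because a $W$-invariant weight vanishes on all coroots. By Lemma~\ref{lem:det} the $a_j$ form a basis of $V\otimes\mathcal O(\mathfrak c)$. So the vectors $a_j(0)\in A_V$ form a basis of $V$.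
\end{proof}

\begin{example}
Let $G=GL_n$, $V=k^n$ with standard basis $v_1,\dots,v_n$, and let $e$ have ones on the superdiagonal. Then $\lambda=x_1$ is the first coordinate on $\mathfrak t$, $W_\lambda=S_{n-1}$, and we may take $b_j=x_1^{j-1}$. The matrix $\sigma-e$ is lower triangular with entries in the ideal $\mathfrak m$ of $0\in\mathfrak c$. The first coordinate of $\Phi$ is $1$, and row $i<n$ of $\sigma\Phi=x_1\Phi$ gives $\Phi_{i+1}\equiv x_1\Phi_i$ modulo $\mathfrak m\,\mathcal O(\mathfrak t)^{W_\lambda}$. So $\Phi_i\equiv x_1^{i-1}$ and $a_j(0)=v_j$.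
\end{example}

\section{The module of the highest short root}\label{sec:short}

By Lemma~\ref{lem:minuscule}(b), minuscule modules detect the center of $G$. They need not detect the simple factors: if $X^*(T)=\mathbb ZR$, then every minuscule weight is $0$, since a nonzero dominant element of the root lattice has $0$ as a weight (see below). So we need the next smallest modules.

Let $\mathfrak g_i$ be a simple ideal of $\mathfrak g$ with root system $R_i$; if $R_i$ is simply laced, all its roots are called short. The short roots form one $W$-orbit. Let $\lambda$ be the dominant one, the highest short root, and $V=V_\lambda$. This is a $G$-module, as $\lambda\in\mathbb ZR\subseteq X^*(T)$, and the center and the other simple ideals of $\mathfrak g$ act on it by zero. For simply laced $R_i$ it is $\mathfrak g_i$.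

\begin{lemma}\label{lem:weights}
The weights of $V$ are $0$ and the short roots of $R_i$, the latter with multiplicity one.
\end{lemma}

\begin{proof}
Write $\nu\le\mu$ if $\mu-\nu$ is a sum of positive roots, and recall that every dominant $\nu\le\mu$ is a weight of $V_\mu$. Let $\mu\ne0$ be a dominant element of $\mathbb ZR_i$. Then $\mu\ge0$, so $0$ is a weight of $V_\mu$. A nonzero vector of weight $0\ne\mu$ is not a highest weight vector, so some simple $e_\beta$ does not kill it, and $\beta$ is a weight of $V_\mu$. Then so is the dominant conjugate of $\beta$, which is $\lambda$ or the highest root of $R_i$; both are $\ge\lambda$. So $\mu\ge\lambda$. A nonzero dominant weight $\mu$ of $V_\lambda$ thus satisfies $\lambda\le\mu\le\lambda$. The dominant weights of $V_\lambda$ are therefore $\lambda$ and $0$.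
\end{proof}

Now $n=|W\lambda|$ is the number of short roots, and $\dim V=n+r_0$, where $r_0$ is the dimension of the zero weight space. The degrees on $V$ are integers, the heights of the roots, and $V_{(0)}$ is the zero weight space. Under the triple $(e,2\rho^\vee,f)$, the module $V$ is thus a sum of $r_0$ irreducible modules of odd dimensions $2m_1+1,\dots,2m_{r_0}+1$; the $l$-th one has a one-dimensional part in each degree from $-m_l$ to $m_l$. Let $y_l$ be a nonzero vector in its lowest degree $-m_l$. Then
\begin{equation}\label{eq:strings}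
V=eV\oplus\bigoplus_lky_l,\qquad\dim eV=n,\qquad\sum_lm_l=\frac n2 ,
\end{equation}
and $V^e=\ker(e|_V)$ has a basis of vectors of degrees $m_1,\dots,m_{r_0}$.

There are only $n<\dim V$ elements $a_j$, so they cannot span $V\otimes\mathcal O(\mathfrak c)$. But $\Phi$ is an eigenvector of $\sigma$ with nonzero eigenvalue, so the $a_j$ lie in the image of $\sigma$, which has rank $n$. There the degree count is again tight.

\begin{proposition}\label{prop:eV}
One has $eV\subseteq A_V$.
\end{proposition}

\begin{proof}
Choose homogeneous $v_1,\dots,v_n\in V$ such that $ev_1,\dots,ev_n$ is a basis of $eV$, and put $x_j=\sigma v_j\in V\otimes\mathcal O(\mathfrak c)$. Then $x_j$ is homogeneous, $x_j(0)=ev_j$, and $\deg x_j=\deg ev_j$. The family $x_1,\dots,x_n,y_1,\dots,y_{r_0}$ specializes at $0$ to a homogeneous basis of $V$ with the same degrees. So it is linearly independent, and it is a basis of $V\otimes\mathcal O(\mathfrak c)$ by Lemma~\ref{lem:det}. Let $\mathcal P$ be the $\mathcal O(\mathfrak c)$-span of $x_1,\dots,x_n$. The trace of $\rho^\vee$ on $V$ is $0$, so \eqref{eq:strings} gives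 $\sum_j\deg x_j=-\sum_l\deg y_l=\frac n2$.

For $s\in\mathfrak t_{\mathrm{reg}}$ the element $\sigma(s)$ is conjugate to $s$, which has rank $n$ on $V$. So the image of $\sigma$ on $V\otimes k(\mathfrak t)$ has dimension $n$; it contains the independent elements $x_j$, so it is their span. Since $\Phi=\sigma(\lambda^{-1}\Phi)$ lies in this image, the coefficients of the $y_l$ vanish when $\Phi$ is expanded in the basis $x_j,y_l$ of $V\otimes\mathcal O(\mathfrak t)$. So $\Phi=\sum_ir_ix_i$ with $r_i\in\mathcal O(\mathfrak t)$, and $a_j=\sum_ix_i\,J(p_jr_i)/\Delta\in\mathcal P$.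

For $\alpha\in R_i$, $\alpha\ne\pm\lambda$, the strict Cauchy--Schwarz inequality gives $|\langle\lambda,\alpha^\vee\rangle|<2|\lambda|/|\alpha|\le2$, because $\lambda$ is short. Roots outside $R_i$ pair with $\lambda$ to $0$, and $\langle\lambda,\lambda^\vee\rangle=2$. So only $\alpha=\lambda$ contributes in Proposition~\ref{prop:aj}(c), and $\sum_j\deg a_j=\frac n2$. By Lemma~\ref{lem:det} the $a_j$ form a basis of $\mathcal P$. Hence the vectors $a_j(0)\in A_V$ span the same space as the $x_j(0)$, namely $eV$.
\end{proof}

The missing vectors $y_l$ have to be produced by multiplication, that is, by Lemma~\ref{lem:A}(b). This works outside type $B$.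

\begin{proposition}\label{prop:adjoint}
If $R_i$ is not of type $B_n$, $n\ge1$ (with $B_1=A_1$, $B_2=C_2$), then $A_{\mathfrak g_i}=\mathfrak g_i$.
\end{proposition}

\begin{proof}
In this proof all simple roots are simple roots of $R_i$.

\emph{Case 1: $R_i$ is simply laced of rank $\ge2$.} Here $V=\mathfrak g_i$, so $A_{\mathfrak g_i}\supseteq[e,\mathfrak g_i]$, and $A_{\mathfrak g_i}$ is a Lie subalgebra by Lemma~\ref{lem:A}(b) applied to the bracket. It contains $[e,f_\beta]=c_\beta h_\beta$ for simple $\beta$, hence $\mathfrak t_i=\mathfrak t\cap\mathfrak g_i$. Being stable under $\operatorname{ad}\mathfrak t_i$, it contains the weight components of its elements. From $[e,h]=-\sum_\beta c_\beta\beta(h)e_\beta$ for $h\in\mathfrak t_i$ we get all simple $e_\beta$. Each simple $\beta$ has a neighbor $\beta'$ in the Dynkin diagram, because the diagram is connected with at least two nodes, and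
\[
[e,[f_\beta,f_{\beta'}]]=c_\beta[h_\beta,f_{\beta'}]+c_{\beta'}[f_\beta,h_{\beta'}]=c_\beta f_{\beta'}-c_{\beta'}f_\beta .
\]
So $f_\beta\in A_{\mathfrak g_i}$. The $e_\beta$ and $f_\beta$ generate $\mathfrak g_i$.

\emph{Case 2: $R_i$ is of type $C_n$ $(n\ge3)$, $F_4$ or $G_2$.} Now $V\ne\mathfrak g_i$. We pass from $V$ to $\mathfrak g_i$ to obtain some lowering operators in $A_{\mathfrak g_i}$, use them to show that $A_V=V$, and pass to $\mathfrak g_i$ again. For a short root $\nu$ fix $0\ne v_\nu\in V$ of weight $\nu$.

\emph{Step 1: $V^e$ has no nonzero elements of degree $0$ or $1$.} If $x\in V^e$ has degree $0$, then it has weight $0$, the terms of $ex=\sum_\beta c_\beta e_\beta x$ have distinct weights, so all $e_\beta x$ vanish, and $x=0$ since $0$ is not the highest weight. Let $x=\sum_\alpha x_\alpha v_\alpha\in V^e$ have degree $1$, the sum over the short simple roots. If $\alpha$ is short simple and $\beta$ is a neighbor of $\alpha$, then $e_\beta v_\alpha\ne0$: indeed $f_\beta v_\alpha=0$ as $\alpha-\beta$ is not a weight, and $\langle\alpha,\beta^\vee\rangle<0$. If $\beta$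 is long, then $\beta$ is not a weight of $V$, the component of $ex$ of weight $\alpha+\beta$ is $c_\beta x_\alpha e_\beta v_\alpha$, and so $x_\alpha=0$. If $\beta$ is short and $x_\beta=0$, the component of weight $\alpha+\beta$ is again $c_\beta x_\alpha e_\beta v_\alpha$, and $x_\alpha=0$. The short simple roots form a connected subdiagram, and one of them has a long neighbor. So $x=0$.

Thus all $m_l\ge2$. By \eqref{eq:strings} and Proposition~\ref{prop:eV}, $V_{(d)}\subseteq eV\subseteq A_V$ for $d\ge-1$, and all weights occurring in $V^e$ are positive short roots.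

\emph{Step 2: $f_\alpha\in A_{\mathfrak g_i}$ for every short simple $\alpha$.} The set of weights of $V$ is symmetric, so $V^*$ has highest weight $\lambda$ and $V$ carries a nondegenerate invariant bilinear form $\langle\cdot,\cdot\rangle$. It pairs the weight spaces of $\nu$ and $-\nu$. Define a homomorphism of $G$-modules $\pi:V\otimes V\to\mathfrak g_i$ by $(\pi(v\otimes v'),x)=\langle xv,v'\rangle$ for $x\in\mathfrak g_i$. The vectors $f_\alpha v_\alpha\in V_{(0)}$ and $v_{-\alpha}\in V_{(-1)}$ lie in $A_V$. So $\pi(f_\alpha v_\alpha\otimes v_{-\alpha})$ lies in $A_{\mathfrak g_i}$; it has weight $-\alpha$, and it pairs with $e_\alpha$ to $\langle e_\alpha f_\alpha v_\alpha,v_{-\alpha}\rangle=2\langle v_\alpha,v_{-\alpha}\rangle\ne0$, where $e_\alpha v_\alpha=0$ because $2\alpha$ is not a weight. So it is a nonzero multiple of $f_\alpha$.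

\emph{Step 3: $A_V=V$.} Let $K=\{x\in V:\langle A_V,x\rangle=0\}$. Since $eV\subseteq A_V$ and $\langle ev,x\rangle=-\langle v,ex\rangle$, we have $K\subseteq V^e$. By Lemma~\ref{lem:A}(b) for the action map $\mathfrak g_i\otimes V\to V$, the space $A_V$ is stable under $f_\alpha$ for short simple $\alpha$, and hence so is $K$. For $x\in K$ both $x$ and $f_\alpha x$ are killed by $e$, so $0=[e,f_\alpha]x=c_\alpha h_\alpha x$. Thus every weight occurring in $x$ is a short root orthogonal to all short simple roots. There is no such root:
\begin{itemize}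
\item in $C_n$, $n\ge3$, a vector orthogonal to all $\epsilon_j-\epsilon_{j+1}$ has equal coordinates, while a short root $\pm\epsilon_j\pm\epsilon_l$, $j\ne l$, has a zero and a nonzero coordinate;
\item in $F_4$ the short roots are $\pm\epsilon_j$ and $\frac12(\pm\epsilon_1\pm\epsilon_2\pm\epsilon_3\pm\epsilon_4)$, and the short simple roots are $\epsilon_4$ and $\frac12(\epsilon_1-\epsilon_2-\epsilon_3-\epsilon_4)$; a short root orthogonal to the first is $\pm\epsilon_j$ with $j\le3$, which is not orthogonal to the second;
\item in $G_2$ the short roots form a system of type $A_2$, in which no two roots are orthogonal.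
\end{itemize}
So $K=0$ and $A_V=V$. Finally $A_{\mathfrak g_i}\supseteq\pi(V\otimes V)=\mathfrak g_i$, as $\pi\ne0$ and $\mathfrak g_i$ is irreducible.
\end{proof}

\begin{remark}\label{rem:B}
In type $A_1$, Case 1 fails because the simple root has no neighbor. In type $B_n$, $n\ge2$, Steps 1 and 2 of Case 2 go through, but Step 3 does not: the short root $\lambda=\epsilon_1$ is orthogonal to the only short simple root $\epsilon_n$. By Theorem~\ref{thm:criterion} and the proof in Section~\ref{sec:proof}, the conclusion $A_{\mathfrak g}=\mathfrak g$ is false for $G=SO_{2n+1}$.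
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\begin{proposition}\label{prop:iii-i}
If no coroot is divisible by $2$ in $X_*(T)$, then $E=\mathcal O(G\times\mathfrak t)$.
\end{proposition}

\begin{proof}
\emph{Step 1: $A_{\mathfrak g_i}=\mathfrak g_i$ for every simple ideal $\mathfrak g_i$.} Suppose first that $\mathfrak g_i$ acts nontrivially on some minuscule module $V_\mu$. By Proposition~\ref{prop:minuscule}, $A_{V_\mu}=V_\mu$ and $A_{V_\mu^*}=V_\mu^*$. The homomorphism $V_\mu\otimes V_\mu^*\to\mathfrak g_i^*\cong\mathfrak g_i$ that sends $v\otimes\xi$ to $x\mapsto\xi(xv)$ is nonzero, hence surjective, and Lemma~\ref{lem:A}(b) gives the claim.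

Otherwise every minuscule weight vanishes on the coroots of $R_i$. By Lemma~\ref{lem:minuscule}(b), every $\chi\in X^*(T)$ then agrees on these coroots with an element of $\mathbb ZR_i$. If $R_i$ were of type $B_n$, $n\ge1$, with roots $\pm\epsilon_j$ and $\pm\epsilon_j\pm\epsilon_l$, then for $\alpha=\epsilon_1$ the number $\langle\beta,\alpha^\vee\rangle$, twice the first coordinate of $\beta$, would be even for all $\beta\in R_i$. So $\langle\chi,\alpha^\vee\rangle$ would be even for all $\chi\in X^*(T)$, that is, $\alpha^\vee\in2X_*(T)$. This is excluded, and it is the only place where the hypothesis is used. So Proposition~\ref{prop:adjoint} applies.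

\emph{Step 2: $A=\mathcal O(G)$.} By Lemma~\ref{lem:minuscule}(b) there are minuscule weights $\mu_1,\dots,\mu_l$ whose classes generate $X^*(T)/\mathbb ZR$. Let $Z=\bigoplus_jV_{\mu_j}\oplus\bigoplus_i\mathfrak g_i$. An element $g\in G$ acting trivially on $Z$ acts trivially on $[\mathfrak g,\mathfrak g]=\bigoplus_i\mathfrak g_i$, and it acts trivially on the center of $\mathfrak g$ anyway. So $g$ is central and lies in $T$. There it is killed by all roots and all $\mu_j$, hence by $X^*(T)$, so $g=1$. In characteristic zero this makes $G$ a closed subgroup of $GL(Z)$. Then $\mathcal O(G)$ is generated by the matrix coefficients of $Z$ and by $\det^{-1}$, which is the determinant on $Z^*$. The matrix coefficients of $Z$ and $Z^*$ are those of the modules $V_{\mu_j}$, $V_{\mu_j}^*$ and $\mathfrak g_i\cong\mathfrak g_i^*$, and these lie in $A$ by Proposition~\ref{prop:minuscule} and Step~1. So $A=\mathcal O(G)$, and Lemma~\ref{lem:A}(c) concludes the proof.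
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $[G,G]$ be simply connected. Then the cocharacter lattice of the subtorus $T\cap[G,G]$ is $\mathbb ZR^\vee$; it is saturated in $X_*(T)$, and the simple coroots form a basis of it. So a simple coroot is not divisible by $2$ in $X_*(T)$, and every coroot is $W$-conjugate to a simple one.

Let first $\psi=(e,\cdot)$ with $e$ as in Proposition~\ref{prop:W}(a). By Proposition~\ref{prop:iii-i}, $\kappa^*$ induces an isomorphism $E(X)\cong\mathcal O(G\times\mathfrak t)=\mathcal O(T^\psi(G/\overline U)_{\mathfrak t})$. It is $\mathrm{Sym}(\mathfrak t)$-linear and equivariant for $G$ and $W$, because $\kappa$ is a $G\times W$-equivariant morphism over $\mathfrak t$. For any other nondegenerate $\psi'$ there are $G$-equivariant isomorphisms $T^{\psi'}(G/\overline U)\cong G\times\mathfrak c\cong T^\psi(G/\overline U)$ over $\mathfrak c$, so the first assertion holds for $\psi'$ as well. Taking invariants and using Proposition~\ref{prop:known},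
\[
\mathcal O(\operatorname{Res}^W_\circ(X))\cong E(X)^W=\mathcal O(G\times\mathfrak c)\cong\mathcal O(T^\psi(G/\overline U))
\]
over $\mathcal O(\mathfrak c)$, and both schemes are affine.
\end{proof}

\begin{remark}
For Theorem~\ref{thm:main}, Section~\ref{sec:short} is needed only for simple factors of type $E_8$, $F_4$ and $G_2$. Indeed, if $[G,G]$ is simply connected, then $\mathbb ZR_i^\vee$ is a direct summand of $X_*(T)$, so $X^*(T)$ restricts onto the full weight lattice of $R_i$. The second case of Step~1 then forces the weight lattice of $R_i$ to equal the root lattice.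
\end{remark}

\section{Even coroots: proof of Theorem~\ref{thm:criterion}}\label{sec:even}

Proposition~\ref{prop:iii-i} is the implication (iii)$\Rightarrow$(i), and (i)$\Rightarrow$(ii) is trivial. It remains to prove (ii)$\Rightarrow$(i), (i)$\Rightarrow$(iii) and (iii)$\Leftrightarrow$(iv).

\subsection{(ii)$\Rightarrow$(i)}

Let $\Theta:\mathcal O(G\times\mathfrak t)\to E$ be a $G$-equivariant isomorphism of $\mathcal O(\mathfrak t)$-algebras. Its composite with the inclusion $E\subseteq\mathcal O(G\times\mathfrak t)$ is the pullback along a $G$-equivariant morphism $G\times\mathfrak t\to G\times\mathfrak t$ over $\mathfrak t$. Such a morphism sends $(1,s)$ to $(\eta(s),s)$ for a morphism $\eta:\mathfrak t\to G$, so it is $(g,s)\mapsto(g\eta(s),s)$, an automorphism. Hence the composite is surjective and $E=\mathcal O(G\times\mathfrak t)$.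

\subsection{(i)$\Rightarrow$(iii)}

Suppose that some coroot lies in $2X_*(T)$; conjugating by $W$, we may take it to be $\alpha^\vee$ with $\alpha$ simple. We generalize the computation for $PGL_2$. There we restricted to $x=0$; now we restrict to a generic point of the hyperplane $\alpha=0$, where the other roots are invertible and $e+s$ can be conjugated into the Levi subalgebra of $\alpha$.

The weight used in Section~\ref{sec:rankone} becomes the algebra grading $\mathcal O(G)=\bigoplus_j\mathcal O(G)_j$, where $\phi\in\mathcal O(G)_j$ if $\phi(g\,\alpha^\vee(z))=z^j\phi(g)$. The subalgebra $\mathcal O(G)_{\ge0}$ is proper, since the matrix coefficients $g\mapsto\xi(\operatorname{Ad}_gf_\alpha)$ have weight $-2$. For a $G$-module $V$ let $V_{\ge0}$ be the sum of the eigenspaces of $h_\alpha$ with eigenvalue $\ge0$; for $v\in V_{\ge0}$ the functions $g\mapsto\xi(gv)$ lie in $\mathcal O(G)_{\ge0}$. The hypothesis on $\alpha^\vee$ enters through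
\begin{equation}\label{eq:kernel}
\ker(e_\alpha^2|_V)\subseteq V_{\ge0}.
\end{equation}
Indeed, $h_\alpha$ has only even eigenvalues on $V$, so $V$ is a sum of irreducible $\mathfrak{sl}_2$-modules of odd dimension $2l+1$, on which $\ker e_\alpha^2$ has the weights $2l$ and $2l-2$ if $l\ge1$, and $0$ if $l=0$. (On a two-dimensional module \eqref{eq:kernel} fails.)

Let $\mathfrak t^\circ$ be the open set where $\Delta/\alpha\ne0$, and fix $s_0\in\mathfrak t^\circ$ with $\alpha(s_0)=0$. Apply Lemma~\ref{lem:unip} with $U'=U_{P_\alpha}$, $S=\mathfrak t^\circ$ and $x_s=c_\alpha e_\alpha+s$. The group $U_{P_\alpha}$ acts trivially on $\operatorname{Lie}P_\alpha/\mathfrak u'$, and $\operatorname{ad}x_s$ is triangular on $\mathfrak u'$ for the ordering of root spaces by height, with diagonal entries $\beta(s)\ne0$, $\beta\in R_+\setminus\{\alpha\}$. As $e+s\in x_s+\mathfrak u'$, there is a morphism $n':\mathfrak t^\circ\to U_{P_\alpha}$ with $e+s=\operatorname{Ad}_{n'(s)}(c_\alpha e_\alpha+s)$. Put $g(s)=u(s)^{-1}n'(s)$ and $g_0=g(s_0)$.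

Let $m\in\operatorname{Mor}_U(\mathfrak b,V)$ and $\theta(a,s)=m(ae_\alpha+s)$ for $a\in k$, $s\in\mathfrak t$. Then $\tilde m(s)=g(s)\,\theta(c_\alpha,s)$ on $\mathfrak t^\circ$. Since $\operatorname{Ad}_{\exp(re_\alpha)}(ae_\alpha+s)=(a-r\alpha(s))e_\alpha+s$, equivariance of $m$ gives $\exp(re_\alpha)\theta(a,s)=\theta(a-r\alpha(s),s)$. Differentiating in $r$ at $r=0$, and then in $a$, we find
\begin{equation}\label{eq:theta}
e_\alpha\theta=-\alpha(s)\,\partial_a\theta,\qquad e_\alpha\,\partial_a\theta=-\alpha(s)\,\partial_a^2\theta .
\end{equation}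
We evaluate the two kinds of generators of $E$ at $s_0$.

\emph{Elements of $\mathcal O(X)_V$.} The first equation gives $e_\alpha\theta(c_\alpha,s_0)=0$, so $g_0^{-1}\tilde m(s_0)\in\ker e_\alpha\subseteq V_{\ge0}$.

\emph{Quotients by $\Delta$.} Let $\tilde m$ be sign-isotypic, so that $\tilde m=\Delta F$ with $F\in V\otimes\mathcal O(\mathfrak t)$. Then $\theta(c_\alpha,s)=\alpha(s)p(s)$ on $\mathfrak t^\circ$, where $p=(\Delta/\alpha)\,g^{-1}F\in V\otimes\mathcal O(\mathfrak t^\circ)$. Dividing the first equation of \eqref{eq:theta} at $a=c_\alpha$ by $\alpha$ gives $e_\alpha p(s)=-(\partial_a\theta)(c_\alpha,s)$, and then the second gives $e_\alpha^2p(s)=\alpha(s)(\partial_a^2\theta)(c_\alpha,s)$. So $e_\alpha^2p(s_0)=0$ and $p(s_0)\in V_{\ge0}$ by \eqref{eq:kernel}. As $(\Delta/\alpha)(s_0)\ne0$, also $g_0^{-1}F(s_0)\in V_{\ge0}$.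

Consider the surjective algebra homomorphism $\varepsilon:\mathcal O(G\times\mathfrak t)\to\mathcal O(G)$, $\varepsilon(\phi)(g)=\phi(gg_0^{-1},s_0)$. It sends $\phi_{\xi,F}$ to $g\mapsto\xi(g\cdot g_0^{-1}F(s_0))$. The algebra $E$ is generated by the functions $\phi_{\xi,\tilde m}$ and, for sign-isotypic $\tilde m$, $\phi_{\xi,\tilde m/\Delta}$. By the two computations, $\varepsilon(E)\subseteq\mathcal O(G)_{\ge0}\ne\mathcal O(G)$. Hence $E\ne\mathcal O(G\times\mathfrak t)$.

\subsection{(iii)$\Leftrightarrow$(iv)}

The group $SO_{2n+1}$ has character lattice $\bigoplus_j\mathbb Z\epsilon_j$, cocharacter lattice $\bigoplus_j\mathbb Z\epsilon_j^*$ with the dual basis, and roots $\pm\epsilon_j$, $\pm\epsilon_j\pm\epsilon_l$. The coroot of $\epsilon_j$ is $2\epsilon_j^*$. So a direct factor $SO_{2n+1}$ gives a coroot divisible by $2$.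

Conversely, let $\alpha^\vee\in2X_*(T)$ with $\alpha$ in the irreducible component $R_i$. The same holds for all $W$-conjugates of $\alpha$, that is, for all roots of $R_i$ of the same length, so we may take $\alpha$ simple. Then $\langle\beta,\alpha^\vee\rangle$ is even for every root $\beta$. If $R_i$ has rank one, it is of type $A_1=B_1$. Otherwise $\alpha$ has a neighbor $\beta$ in the Dynkin diagram, and $\langle\beta,\alpha^\vee\rangle\in\{-1,-2,-3\}$ must be $-2$. So $\alpha$ is the short end of a double bond, and $R_i$ is of type $B_n$, $C_n$ or $F_4$. In types $C_n$ $(n\ge3)$ and $F_4$ there are two neighboring short simple roots $\alpha',\alpha''$; then $\langle\alpha'',\alpha'^\vee\rangle=-1$, although $\alpha'^\vee\in2X_*(T)$. So $R_i$ is of type $B_n$, $n\ge1$, and $\alpha$ is short.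

Let $\pm\epsilon_1,\dots,\pm\epsilon_n$ be the short roots of $R_i$. The $\epsilon_j$ form a basis of $\mathbb ZR_i$. Put $\epsilon_j^*=\frac12\epsilon_j^\vee\in X_*(T)$ and $L=\bigoplus_j\mathbb Z\epsilon_j^*$; then $\langle\epsilon_l,\epsilon_j^*\rangle=\delta_{lj}$. For $\eta\in X_*(T)$ the element $\eta-\sum_j\langle\epsilon_j,\eta\rangle\epsilon_j^*$ is orthogonal to $\mathbb ZR_i$, and for $\chi\in X^*(T)$ the element $\chi-\sum_j\langle\chi,\epsilon_j^*\rangle\epsilon_j$ is orthogonal to $L$. This gives dual decompositions
\[
X^*(T)=\mathbb ZR_i\oplus L^\perp,\qquad X_*(T)=L\oplus(\mathbb ZR_i)^\perp .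
\]
The coroots of $R_i$ are $\pm2\epsilon_j^*$ and $\pm\epsilon_j^*\pm\epsilon_l^*$, so they lie in $L$. The roots of the other components vanish on $L\subseteq\mathbb QR_i^\vee$, and their coroots lie in $(\mathbb ZR_i)^\perp$. So the root datum of $G$ is the direct sum of $(\mathbb ZR_i,R_i,L,R_i^\vee)$, which is the root datum of $SO_{2n+1}$, and another root datum. Since a connected reductive group is determined by its root datum, $G\cong SO_{2n+1}\times G'$. This completes the proof of Theorem~\ref{thm:criterion}. \qed

\begin{thebibliography}{9}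

\bibitem{GG}
Tom Gannon, Victor Ginzburg, \emph{The coordinate ring of the universal centralizer via Demazure operators}, arXiv:2604.25842 (2026).

\bibitem{GR}
Ginzburg, Riche, \emph{Differential operators on basic affine space and the affine Grassmannian}.

\end{thebibliography}
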